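# Leading terms of Kodiyalam polynomials and the characteristic of the field

## 1. Betti numbers of powers, and the guess that their growth ignores the field

Let $I\neq 0$ be a monomial ideal with minimal monomial generating set $G(I)$. The same monomials generate an ideal in $S=k[x_1,\dots,x_n]$ for every field $k$, and we write
$$\beta_i^k(I^h)=\dim_k\operatorname{Tor}_i^S(k,I^h)$$
for the Betti numbers of its powers. Kodiyalam's theorem says that for each $i$ there is a polynomial $\mathfrak P_i^k(I)\in\mathbb Q[t]$ with $\beta_i^k(I^h)=\mathfrak P_i^k(I)(h)$ for all $h\gg0$. It is called the $i$-th Kodiyalam polynomial of $I$ over $k$. When $k$ and $I$ are clear we write $\beta_i$ and $\mathfrak P_i$.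

The following question is from Bolognini, Macchia, Strazzanti and Welker, "Powers of monomial ideals with characteristic-dependent Betti numbers", arXiv:2201.00571 (2022). Can the degree of $\mathfrak P_i^k(I)$, or its top coefficient, depend on $k$? There is a rule of comparison: we compare $k$ and $k'$ only if both polynomials $\mathfrak P_i^k(I)$, $\mathfrak P_i^{k'}(I)$ are nonzero. A mere change between the zero and a nonzero polynomial does not count.

The answer one would first guess is *no*. A single Betti number can feel the characteristic, because it is the homology of some finite complex and that complex may have torsion. But the rate of growth in $h$ looks like a geometric quantity, and one expects stray torsion to be confined to lower-order terms. We test this on simple cases, using the following formula.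

**Conventions on complexes.** A simplicial complex may be void (no faces at all); then all its homology is $0$. The complex $\{\emptyset\}$ has only $\tilde H_{-1}\neq0$. Reduced homology is always computed by augmented chains. We write $2^A$ for the full simplex on $A$, $*$ for the join, and $\Gamma_W$ for the subcomplex induced on a vertex set $W$. For $\tau\subseteq[n]$ let $\mathbf 1_\tau\in\{0,1\}^n$ be its indicator vector, and $\mathbf 1=\mathbf 1_{[n]}$.

**The Koszul formula.** Let $M\subseteq\mathbb Z^n$ satisfy $M+\mathbb N^n\subseteq M$, and let $k[M]=\bigoplus_{a\in M}kx^a$, an $S$-module. Then for $\alpha\in\mathbb Z^n$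
$$\operatorname{Tor}_i^S(k,k[M])_\alpha\cong\tilde H_{i-1}(\Delta_\alpha;k),\qquad \Delta_\alpha=\{\tau\subseteq[n]:\alpha-\mathbf 1_\tau\in M\}.\tag{1}$$
Indeed, Tor is the homology of the Koszul complex on $x_1,\dots,x_n$ tensored with $k[M]$. Its part of degree $\alpha$ and homological degree $i$ has as basis the elements $e_\tau\otimes x^{\alpha-\mathbf 1_\tau}$ with $|\tau|=i$ and $\alpha-\mathbf 1_\tau\in M$. The set $\Delta_\alpha$ is a simplicial complex because $M$ is closed upwards, and the Koszul differential is its boundary map. A face with $i$ elements has dimension $i-1$, hence the shift. For $M$ the set of exponents of monomials in an ideal $J$, this computes the Betti numbers of $J$.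

For example, let $J=(x,y)$. At $\alpha=(1,0)$ we get $\Delta_\alpha=\{\emptyset\}$, which is a generator. At $\alpha=(1,1)$ we get the two points $\{\emptyset,\{1\},\{2\}\}$, so $\tilde H_0\ne0$, and this is the one syzygy.

Formula (1) has three consequences. First, Betti numbers of monomial ideals depend only on the characteristic of $k$. We write "char" for $\operatorname{char}k$. Second, the dimensions of $\tilde H_{-1}$ and $\tilde H_0$ do not depend on $k$ at all: they only record whether the complex is $\{\emptyset\}$ and how many components it has. So $\beta_0(I^h)$ and $\beta_1(I^h)$ never depend on the field. Third, in at most three variables nothing depends on the field. There $I^h$ has projective dimension at most $2$ and rank $1$, so $\beta_0-\beta_1+\beta_2=1$ determines $\beta_2$.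

Concrete instances are consistent with the guess. If $I$ is principal, then $\mathfrak P_0=1$ and all other $\mathfrak P_i$ are $0$. If $I=(x,y)$, then $\mathfrak P_0=t+1$ and $\mathfrak P_1=t$. So a counterexample needs at least four variables and $i\ge2$. It also needs an ideal whose own Betti numbers already feel the characteristic, so we start there.

## 2. Reisner's ideal and the six-vertex projective plane

Let
$$J_0=(x_1x_2x_3,\ x_1x_2x_4,\ x_1x_3x_5,\ x_1x_4x_6,\ x_1x_5x_6,\ x_2x_3x_6,\ x_2x_4x_5,\ x_2x_5x_6,\ x_3x_4x_5,\ x_3x_4x_6).$$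
The ten triples of indices not listed are
$$125,\ 126,\ 134,\ 136,\ 145,\ 234,\ 235,\ 246,\ 356,\ 456.$$
Let $\Delta$ be the complex with these facets. The links of the vertices $1,\dots,6$ are the $5$-cycles
$$25436,\quad 15346,\quad 14256,\quad 13265,\quad 12364,\quad 12453;$$
for instance, the facets through $1$ give the edges $25,26,34,36,45$, which close up to the cycle $2\,5\,4\,3\,6$. So every pair $ij$ is an edge lying in exactly two facets, $\Delta$ is a closed surface, it is connected, and $\chi(\Delta)=6-15+10=1$. Hence $\Delta$ triangulates $\mathbb{RP}^2$. No four vertices have all their triples in $\Delta$, since then some vertex link would contain a triangle. So the minimal nonfaces are the ten missing triples, and $J_0$ is the Stanley–Reisner ideal of $\Delta$.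

Put $S'=k[x_1,\dots,x_6]$. Hochster's formula reads
$$\beta_i(S'/J_0)=\sum_{W\subseteq[6]}\dim_k\tilde H_{|W|-i-1}(\Delta_W;k).$$

**Step 1. Proper subsets $W$ contribute independently of $k$.** The set $W=\emptyset$ contributes only to $\beta_0$. For $W\ne\emptyset$ the complex $\Delta_W$ is connected, because all pairs are edges. Let $W\neq[6]$. A $2$-cycle of $\Delta_W$ is a $2$-cycle of $\Delta$ that vanishes on all triangles at some vertex. Every edge of $\Delta$ lies in exactly two triangles, so the coefficients of these two triangles agree up to sign. Any two triangles are joined by a chain of triangles sharing edges (rotate about a vertex, move along an edge). Hence the cycle is $0$, and $H_2(\Delta_W;k)=0$ for all $k$. By universal coefficients $H_1(\Delta_W;\mathbb Z)$ is torsion-free, so $\dim H_1(\Delta_W;k)$ does not depend on $k$. It contributes to $\beta_i(S'/J_0)$ with $i=|W|-2$.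

**Step 2. The full set $W=[6]$.** If char $\ne2$, then $\mathbb{RP}^2$ has no reduced homology and the contribution is $0$. If char $=2$, then $H_1$ contributes $1$ to $\beta_4(S'/J_0)$ and $H_2$ contributes $1$ to $\beta_3(S'/J_0)$.

**Step 3. The numbers.** Let char $\ne2$. Then $\beta_1(S'/J_0)=10$ and $\beta_4(S'/J_0)=0$. For $|W|=5$ the complex $\Delta_W$ has $5$ vertices, $10$ edges and $10-5=5$ triangles, so $\chi=0$; it is connected with $H_2=0$, so $\dim H_1=1$. Thus $\beta_3(S'/J_0)=6$. Since $\sum(-1)^i\beta_i(S'/J_0)=0$, we get $\beta_2(S'/J_0)=15$. Shifting by one from $S'/J_0$ to $J_0$: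
$$(\beta_0,\beta_1,\beta_2,\beta_3)(J_0)=\begin{cases}(10,15,6,0)&\text{char}\neq2,\\(10,15,7,1)&\text{char}=2,\end{cases}\qquad\beta_i(J_0)=0\ (i\ge4).\tag{2}$$

## 3. Slicing along one variable: the ideal $(e^2,c^2)+ecJ$

In the powers of $J_0$ itself the ten generators multiply among each other, and there is no reason why $\mathbb{RP}^2$ should stay visible. We want an ideal whose $h$-th power contains many *unmultiplied* copies of $J_0$. A new variable $c$ makes this possible.

**Slicing.** Let $S=S'[c]$ and let $\mathcal I\subseteq S$ be a monomial ideal. Write $\mathcal I=\bigoplus_{m\ge0}c^mC_m$ with ideals $C_0\subseteq C_1\subseteq\cdots$ of $S'$, and put $C_{-1}=0$. Then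
$$\beta_i^S(\mathcal I)=\sum_{m\ge0}\beta_i^{S'}(C_m/C_{m-1}).\tag{3}$$
Indeed, $c$ is a nonzerodivisor on $S$ and on $\mathcal I$. So if $F_\bullet$ is a free resolution of $\mathcal I$ over $S$, then $F_\bullet/cF_\bullet$ is a free resolution of $\mathcal I/c\mathcal I$ over $S'$, and $k\otimes_SF_\bullet=k\otimes_{S'}(F_\bullet/cF_\bullet)$. Hence $\operatorname{Tor}^S(k,\mathcal I)\cong\operatorname{Tor}^{S'}(k,\mathcal I/c\mathcal I)$. Finally $\mathcal I/c\mathcal I\cong\bigoplus_mC_m/C_{m-1}$ over $S'$, and only finitely many summands are nonzero.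

For example, for $\mathcal I=(x,c)^h$ with $S'=k[x]$ we have $C_m=(x^{h-m})$ for $m\le h$ and $C_m=S'$ for $m\geq h$. The quotients are $S'$ once and $k[x]/(x)$ exactly $h$ times. This gives $\beta_0=h+1$ and $\beta_1=h$, as before.

Now let $J\subsetneq S'=k[x_1,\dots,x_n]$ be a nonzero squarefree monomial ideal and $e=x_1\cdots x_n\in J$. Consider
$$I'=(e^2,c^2)+e\,c\,J .$$
Its $h$-th power is $\sum_{j=0}^{2h}e^{2h-j}c^jD_j$, where $D_j$ is the sum, over all $(j_1,\dots,j_h)\in\{0,1,2\}^h$ with sum $j$, of the products having a factor $J$ for each $j_l=1$ and a factor $S'$ for each $j_l\in\{0,2\}$. Two copies of $J$ multiply into an *even* power of $c$, where the unit ideal already sits and swallows the product. So $D_j=S'$ for $j$ even. For $j$ odd some $j_l$ equals $1$, so $D_j\subseteq J$. Conversely, one entry $1$ and $(j-1)/2\le h-1$ entries $2$ give $D_j\supseteq J$. Hence $D_j=J$ for all odd $j\leq 2h-1$.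

With $C_m=\sum_{j\le \min(m,2h)}e^{2h-j}D_j$ we find $C_m=(e^{2h-m})$ for even $m\le2h$, and $C_m=e^{2h-m}(J+(e))=e^{2h-m}J$ for odd $m<2h$, and $C_m=S'$ for $m\ge2h$. Up to isomorphism the nonzero quotients $C_m/C_{m-1}$ are $S'$ once, $J/(e)$ exactly $h$ times, and $S'/eJ$ exactly $h$ times. For $i\ge2$ we have
$$\beta_i(S')=0,\qquad\beta_i(J/(e))=\beta_i(J),\qquad\beta_i(S'/eJ)=\beta_{i-1}(eJ)=\beta_{i-1}(J),\tag{4}$$
the middle equality because $(e)\cong S'$ is free and $\operatorname{Tor}_i$, $\operatorname{Tor}_{i-1}$ of a free module vanish for $i\ge2$. So (3) gives $\beta_i(I'^h)=h\,(\beta_i(J)+\beta_{i-1}(J))$ for $i\ge2$ and $h\ge1$. For $J=J_0$ and (2):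

| | char $\ne2$ | char $=2$ |
|---|---|---|
| $\beta_2(I'^h)$ | $21h$ | $22h$ |
| $\beta_3(I'^h)$ | $6h$ | $8h$ |
| $\beta_4(I'^h)$ | $0$ | $h$ |

The guess is already wrong for the top coefficient. For the degree, however, the approach stops exactly in the last row. The degrees for $i=2,3$ agree, and $\mathfrak P_4$ changes from $0$ to $t$, which the rule of comparison excludes. To repair this, $\beta_4(I^h)$ should receive a nonzero contribution in every characteristic, and this contribution must stay bounded as $h$ grows.

## 4. A slice that occurs once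

We therefore want one odd slice to carry a different ideal $K$ with $\beta_3(K)\neq0$, while all other odd slices still carry $J$. The exponent $1$ is a sum of nonnegative integers only as $1+0+\dots+0$, so an ideal placed at $c^1$ shows up unchanged in $D_1$ for every $h$. If $J$ is placed at $c^3$, then all odd exponents from $3$ on can be reached from $3$ by adding even numbers. For the even exponents to be filled up to the end we place the unit ideal at $c^0,c^2,c^4$. If also $K\subseteq J$, then $K$ is swallowed by $J$ from $c^3$ on.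

**Proposition 1.** Let $S'=k[x_1,\dots,x_n]$, $e=x_1\cdots x_n$, let $J$ be a proper squarefree monomial ideal and $K$ a monomial ideal with $e\in K\subseteq J$. In $S=S'[c]$ let $I=(e^4,e^2c^2,c^4)+e^3cK+ec^3J$. Then for all $i\ge2$, $h\ge1$:
$$\beta_i(I^h)=(2h-1)\big(\beta_i(J)+\beta_{i-1}(J)\big)+\beta_i(K)+\beta_{i-1}(K).\tag{5}$$

**Step 1. The coefficient ideals of $I^h$.** We have $I=\sum_{j=0}^4e^{4-j}c^jD^{(1)}_j$ with $D^{(1)}_0=D^{(1)}_2=D^{(1)}_4=S'$, $D_1^{(1)}=K$, $D_3^{(1)}=J$. Hence $I^h=\sum_{j=0}^{4h}e^{4h-j}c^jD_j$, where $D_j$ is the sum of all products $\prod_lD^{(1)}_{j_l}$ with $j_1+\dots+j_h=j$ and $0\le j_l\le4$.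

If $j$ is even, then $j$ is a sum of $h$ elements of $\{0,2,4\}$, so $D_j=S'$. If $j$ is odd, then some $j_l$ is odd, so every product lies in $K$ or $J$, and $D_j\subseteq J$. If $j$ is odd and $j\ge3$, then $j-3$ is even and, as $j\le4h-1$, at most $4(h-1)$; so $j-3$ is a sum of $h-1$ elements of $\{0,2,4\}$ and $D_j=J$. If $j=1$, the only possibility is one entry $1$ and zeros, so $D_1=K$.

**Step 2. The slices.** Write $I^h=\bigoplus_mc^mC_m$. Then $C_m=\sum_{j\le\min(m,4h)}e^{4h-j}D_j$. For even $m\le4h$ the term $j=m$ is $(e^{4h-m})$ and contains all others, so $C_m=e^{4h-m}S'$. For odd $m<4h$,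
$$C_m=C_{m-1}+e^{4h-m}D_m=e^{4h-m}\big((e)+D_m\big)=e^{4h-m}D_m,$$
since $e\in K\subseteq J$ gives $e\in D_m$. For $m\ge4h$, $C_m=S'$.

**Step 3. The quotients.** Up to isomorphism $C_m/C_{m-1}$ is

* $S'$ for $m=0$, $K/(e)$ for $m=1$, and $S'/eK$ for $m=2$;
* $J/(e)$ for $m=3,5,\dots,4h-1$, which is $2h-1$ times;
* $S'/eJ$ for $m=4,6,\dots,4h$, which is $2h-1$ times;
* $0$ for $m>4h$.

The equalities (4) hold for $J$ and, with the same proof, for $K$. Inserting everything into (3) gives (5). $\square$

Now take $J=J_0$ and $K=x_1x_2x_3(x_1,x_2,x_3,x_4)$, that is, in $k[x_1,\dots,x_6,c]$ with $e=x_1\cdots x_6$,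
$$I=(e^4,\ e^2c^2,\ c^4)+e^3c\,K+e\,c^3J_0 .$$

**Theorem 1 (answer to the question: yes).** For all $h\ge1$:

| | char $\neq 2$ | char $=2$ |
|---|---|---|
| $\beta_2(I^h)$ | $42h-11$ | $44h-12$ |
| $\beta_3(I^h)$ | $12h-1$ | $16h-3$ |
| $\beta_4(I^h)$ | $1$ | $2h$ |

So the leading coefficients of $\mathfrak P_2,\mathfrak P_3$ depend on the field, and $\deg\mathfrak P_4$ is $0$ in char $\ne2$ and $1$ in char $2$.

**Proof.** We have $e\in K$ because $x_1x_2x_3x_4\mid e$, and $K\subseteq J_0$ because $x_1x_2x_3\in J_0$. Multiplication by $x_1x_2x_3$ is an isomorphism $(x_1,\dots,x_4)\cong K$, so $\beta_i(K)=\binom4{i+1}$ by the Koszul resolution, and $\beta_i(K)+\beta_{i-1}(K)=\binom5{i+1}$, which is $10,5,1$ for $i=2,3,4$. By (2), $\beta_i(J_0)+\beta_{i-1}(J_0)$ is $21,6,0$ in char $\ne2$ and $22,8,1$ in char $2$ for $i=2,3,4$. Now (5) gives, in char $\neq2$, $21(2h-1)+10$, $6(2h-1)+5$ and $1$; in char $2$ it gives $22(2h-1)+10$, $8(2h-1)+5$ and $(2h-1)+1$. $\square$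

All three pairs of polynomials are nonzero, so the comparison is legitimate.

## 5. Other primes, and the exact range of indices

**Theorem 2.** Let $p$ be a prime.
(a) For every $N\ge 2$ there is a monomial ideal such that for all $2\le i\le N$ the polynomial $\mathfrak P_i$ is linear in every characteristic, with leading coefficient constant on characteristics $\neq p$ and strictly larger in characteristic $p$.
(b) For every $i\ge4$ there are a monomial ideal and an integer $q\ge1$ with $\mathfrak P_i=1$ in char $\ne p$ and $\mathfrak P_i=q(2t-1)+1$ in char $p$.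
(c) For all $0\le d<d'$ there are a monomial ideal and an $i$ such that $\deg \mathfrak P_i=d$ in char $\ne p$ and $\deg\mathfrak P_i=d'$ in char $p$.

**Theorem 3.** Let $I\ne0$ be any monomial ideal.
(a) $\mathfrak P_0,\mathfrak P_1$ do not depend on the field.
(b) Neither the vanishing nor the degree of $\mathfrak P_2$ depends on the field.
(c) If $\mathfrak P^k_3,\mathfrak P^{k'}_3\neq0$, then $\deg \mathfrak P^k_3=\deg \mathfrak P^{k'}_3$. If $\deg\mathfrak P_3^k\ge1$ for one $k$, then $\mathfrak P_3^{k'}\ne 0$ has the same degree for all $k'$.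

Together: the leading coefficient of $\mathfrak P_i$ can depend on the field, the degree being the same, exactly for $i\ge2$, and the degree of $\mathfrak P_i$ can depend on the field exactly for $i\ge4$. So the first guess is right for $i\le1$, half right for $i=2,3$, and wrong from $i=4$ on.

Part (a) of Theorem 3 was proved in Section 1: $\beta_0(I^h)$ and $\beta_1(I^h)$ do not depend on the field. The rest needs a way to read off projective dimensions from complexes that do not depend on $k$.

## 6. Monomial modules and the complexes $\Gamma_b$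

**Definition.** For $c\ge0$ let $\mathcal C_c$ be the class of simplicial complexes $\Gamma$ with $\tilde H_j(\Gamma_W;\mathbb Q)=0$ for all vertex subsets $W$ and all $j\ge c$.

For example, a path lies in $\mathcal C_1$, since its induced subcomplexes are forests. A $4$-cycle lies in $\mathcal C_2$ but not in $\mathcal C_1$. The six-vertex $\mathbb{RP}^2$ lies in $\mathcal C_2$ by Section 2, and not in $\mathcal C_1$, since $H_1(\Delta_W;\mathbb Q)=\mathbb Q$ for $|W|=5$.

For a vertex set $W$ and $v\notin W$ the pair $(\Gamma_{W\cup v},\Gamma_W)$ has as relative chains the faces containing $v$, that is, the augmented chains of $(\operatorname{lk}v)_W$ shifted by one. So with any coefficients there is an exact sequence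
$$\tilde H_{j+1}(\Gamma_W)\to\tilde H_{j+1}(\Gamma_{W\cup v})\to\tilde H_j((\operatorname{lk}v)_W)\to\tilde H_j(\Gamma_W).\tag{6}$$
Hence $\mathcal C_c$ is closed under induced subcomplexes (clear) and under links of faces: if $j\ge c$, the second and fourth terms of (6) vanish rationally, so the third does, and links of larger faces are iterated vertex links.

**Lemma 1.** If $\Gamma\in\mathcal C_1$, then $\tilde H_j(\Gamma;\mathbb Z)=0$ for $j\ge1$.

**Proof.** We induct on the number of vertices; with no vertices there is nothing to show. Let $v$ be a vertex. Both $\Gamma-v$ and $\operatorname{lk}v$ lie in $\mathcal C_1$ and have fewer vertices. By (6) with $W$ the set of all other vertices, $\tilde H_j(\Gamma;\mathbb Z)$ embeds in $\tilde H_{j-1}(\operatorname{lk}v;\mathbb Z)$ for $j\ge1$. For $j\ge2$ this is $0$ by induction. For $j=1$ it is $\tilde H_0(\operatorname{lk}v;\mathbb Z)$, which is free. So $\tilde H_1(\Gamma;\mathbb Z)$ is torsion-free, and $\tilde H_1(\Gamma;\mathbb Q)=0$ forces it to be $0$. $\square$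

**Definition.** From now on $M\subseteq\mathbb Z^n$ is nonempty, $M+\mathbb N^n\subseteq M$, and $M_{\le\alpha}:=\{a\in M:a\le\alpha\}$ is finite for all $\alpha\in\mathbb Z^n$. We call $k[M]$ a monomial module; it need not be finitely generated. For $b\in\mathbb Z^n$ put
$$\Gamma_b(M)=\{\sigma\subseteq[n]:\exists\,a\in M,\ a_i\le b_i\ \text{for all } i\in\sigma\}.$$
Such an $a$ is called a witness of $\sigma$. If $J=k[M]$, we also write $\Gamma_b(J)$.

For example, let $M=\{a\in\mathbb Z^2:a_1+a_2\ge0\}$. It is not finitely generated as a module, but $M_{\le\alpha}$ is finite. Both vertices always lie in $\Gamma_b(M)$, and $\{1,2\}\in\Gamma_b(M)$ iff $b_1+b_2\ge0$. So $\Gamma_b(M)$ is an edge or two isolated points.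

**Finitely generated approximations.** Let $J_\alpha\subseteq k[M]$ be the submodule generated by the $x^a$ with $a\in M_{\le\alpha}$. Then
$$\operatorname{Tor}_i(k,J_\alpha)_\beta=\begin{cases}\operatorname{Tor}_i(k,k[M])_\beta&\text{if }\beta\le\alpha,\\0&\text{otherwise.}\end{cases}\tag{7}$$
To see this, use (1). If $\beta\le\alpha$, then any $\beta-\mathbf 1_\tau\in M$ lies in $M_{\le\alpha}$, so the complexes $\Delta_\beta$ of $M$ and of $J_\alpha$ agree. If $\beta_i>\alpha_i$ for some $i$, then the complex $\Delta_\beta$ of $J_\alpha$ is void or a cone with apex $i$. For if $\tau$ is a face with $i\notin\tau$, there is a generator $g\le\beta-\mathbf 1_\tau$, and $g_i\le\alpha_i\le\beta_i-1$, so $g\le\beta-\mathbf 1_{\tau\cup i}$.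

**Local cohomology.** Let $J$ be a finitely generated monomial module, let $\mathfrak m=(x_1,\dots,x_n)$, and write $x_\sigma=\prod_{i\in\sigma}x_i$. Then
$$H^i_{\mathfrak m}(J)_b\cong\tilde H_{n-i-1}(\Gamma_b(J);k).\tag{8}$$
The $i$-th term of the Čech complex is $\bigoplus_{|\sigma|=i}J_{x_\sigma}$. The degree $b$ part of $J_{x_\sigma}$ is nonzero iff $b+l\mathbf 1_\sigma$ is an exponent of $J$ for some $l$, that is, iff some exponent $a$ of $J$ has $a_i\le b_i$ for all $i\notin\sigma$, that is, iff $[n]\setminus\sigma\in\Gamma_b(J)$. So the complex in degree $b$ has basis elements $e_\sigma$ corresponding to the faces $\rho=[n]\setminus\sigma$ of dimension $n-i-1$, and the differential $e_\sigma\mapsto\sum_{j\notin\sigma}(-1)^{\#\{l\in\sigma:l<j\}}e_{\sigma\cup j}$ removes elements from $\rho$. For $j\in\rho$ we have $\#\{l\in\sigma:l<j\}+\#\{l\in\rho:l<j\}=j-1$. Hence $e_\sigma\mapsto(-1)^{\sum_{l\in\rho}(l-1)}\rho$ is an isomorphism with the augmented chain complex of $\Gamma_b(J)$.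

For $J=S$ we have $\Gamma_b=2^{\{i:b_i\ge0\}}$. So $H^i_{\mathfrak m}(S)=0$ for $i<n$, and $H^n_{\mathfrak m}(S)_b$ is $k$ if all $b_i\le-1$ and $0$ otherwise. In particular its element of degree $-\mathbf 1$ is killed by every $x_i$.

By Auslander–Buchsbaum, $\operatorname{pd}J=n-\operatorname{depth}J$, and $\operatorname{depth}J=\min\{i:H^i_{\mathfrak m}(J)\ne0\}$. With (8) this becomes
$$\operatorname{pd}J\le c\iff\tilde H_j(\Gamma_b(J);k)=0\ \text{for all }b\text{ and all }j\ge c.\tag{9}$$

**Lemma 2.** (1) If $\operatorname{Tor}_{c+1}(k,k[M])=0$, then $\tilde H_j(\Gamma_b(M)_W;k)=0$ for all $b$, $W$ and all $j\ge c$.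
(2) If $c=\max\{i:\operatorname{Tor}_i(k,k[M])\ne0\}$, then $\tilde H_{c-1}(\Gamma_b(M);k)\neq0$ for some $b$.

**Proof of (1).** By (7), $\operatorname{Tor}_{c+1}(k,J_\alpha)=0$, so $\operatorname{pd}J_\alpha\le c$ for all $\alpha$. Given $b$ and $W$, choose for each of the finitely many faces of $\Gamma_b(M)_W$ a witness in $M$, and let $\alpha$ be above all of them. Let $b'$ agree with $b$ on $W$ and be smaller off $W$ than all coordinates of all generators of $J_\alpha$. Then $\Gamma_{b'}(J_\alpha)=\Gamma_b(M)_W$: no face can contain an element off $W$, a face of $\Gamma_b(M)_W$ has its witness in $J_\alpha$, and $J_\alpha\subseteq k[M]$ gives the converse. Apply (9).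

**Proof of (2).** The maximum exists, because $\operatorname{Tor}_i=0$ for $i>n$ and $\operatorname{Tor}_0\ne0$ at a minimal element of $M$. Let $\operatorname{Tor}_c(k,k[M])_\alpha\ne0$, let $\alpha'\ge\alpha$, and put $J=J_{\alpha'}$. By (7), $\operatorname{pd}J=c$ and $\operatorname{Tor}_c(k,J)_\alpha\ne0$. Let $0\to F_c\to\dots\to F_0\to J\to0$ be the minimal $\mathbb Z^n$-graded free resolution; $F_c$ has a summand $S(-\alpha)$. We claim $H^{n-c}_{\mathfrak m}(J)_{\alpha-\mathbf 1}\neq0$.

If $c=0$, then $J=F_0$ has the summand $S(-\alpha)$, and $H^n_{\mathfrak m}(S(-\alpha))_{\alpha-\mathbf 1}=H^n_{\mathfrak m}(S)_{-\mathbf 1}\ne0$. Let $c\ge1$. Put $Z_0=J$ and let $0\to Z_{i+1}\to F_i\to Z_i\to0$ be the syzygy sequences, with $Z_c=F_c$. Since $H^l_{\mathfrak m}(F_i)=0$ for $l<n$, we have $H_{\mathfrak m}^l(Z_i)\cong H_{\mathfrak m}^{l+1}(Z_{i+1})$ for $l\le n-2$, and $H^{n-1}_{\mathfrak m}(Z_{i})$ is the kernel of $H^n_{\mathfrak m}(Z_{i+1})\to H^n_{\mathfrak m}(F_i)$. Applying the first for $i=0,\dots,c-2$ and the second for $i=c-1$,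
$$H^{n-c}_{\mathfrak m}(J)\cong H^{n-1}_{\mathfrak m}(Z_{c-1})\cong\ker\big(H^n_{\mathfrak m}(F_c)\to H^n_{\mathfrak m}(F_{c-1})\big).$$
By minimality the matrix of $F_c\to F_{c-1}$ has entries in $\mathfrak m$. The element of degree $\alpha-\mathbf 1$ in $H^n_{\mathfrak m}(S(-\alpha))\subseteq H^n_{\mathfrak m}(F_c)$ is killed by $\mathfrak m$, so it lies in this kernel. This proves the claim.

By (8), $\tilde H_{c-1}(\Gamma_{\alpha-\mathbf 1}(J_{\alpha'});k)\neq0$ for all $\alpha'\geq\alpha$. For $\alpha'$ above witnesses of all faces of $\Gamma_{\alpha-\mathbf 1}(M)$ the two complexes $\Gamma_{\alpha-\mathbf 1}(J_{\alpha'})$ and $\Gamma_{\alpha-\mathbf 1}(M)$ agree. Take $b=\alpha-\mathbf 1$. $\square$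

In the example $M=\{a_1+a_2\ge0\}$, formula (1) gives $\operatorname{Tor}_1\ne0$ exactly at the $\alpha$ with $\alpha_1+\alpha_2=1$, and $\operatorname{Tor}_2=0$. So $c=1$, and $b=\alpha-\mathbf 1$ has $b_1+b_2=-1$, where $\Gamma_b(M)$ is indeed two points.

## 7. Moore spaces and the proof of Theorem 2

**Step 1. A complex with $p$-torsion.** Take vertices $\bar0,\bar1,\bar2$, vertices $u_0,\dots,u_{3p-1}$ and $z$, with indices of $u$ mod $3p$ and $\bar i$ read mod $3$, and the triangles
$$\{z,u_i,u_{i+1}\},\qquad\{u_i,u_{i+1},\bar i\},\qquad\{u_{i+1},\bar i,\overline{i+1}\}\qquad(0\le i<3p).$$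
Before reading $\bar i$ mod $3$, this is a triangulated disc with boundary a $3p$-gon. Reading mod $3$ wraps the boundary $p$ times around the triangle circle $\bar0\bar1\bar2$. Nothing else is identified: the boundary neighbors $\bar i,\overline{i-1}$ of $u_i$ stay distinct, and the triangles keep distinct vertex sets. So this complex $\Delta$ is a disc attached to a circle by a map of degree $p$. Hence $H_1(\Delta;\mathbb Z)=\mathbb Z/p$ and $H_2(\Delta;\mathbb Z)=0$, all facets are triangles, and the number $\nu=3p+4$ of vertices is at least $4$. Any $\Delta$ on a vertex set $[\nu]$ with these properties will do. Let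
$$J_0=(x^{[\nu]\setminus F}:F\text{ a facet of }\Delta).$$
For $p=2$ and the six-vertex $\mathbb{RP}^2$, this is Reisner's ideal: the complements of the ten facets are the ten nonfaces $346,345,256,245,236,156,146,135,124,123$.

**Step 2. The Betti numbers of $J_0$.** The generators are squarefree. If some $b_i\ge1$, then every generator satisfies the condition at $i$, so $\Gamma_b(J_0)$ is a cone with apex $i$. If $b\le0$, put $W=\{i:b_i=0\}$. Then $\sigma\in\Gamma_b(J_0)$ iff $\sigma\subseteq W$ and some $[\nu]\setminus F$ is disjoint from $\sigma$, that is, $\sigma\subseteq F$. So $\Gamma_b(J_0)=\Delta_W$.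

In char $\ne p$, $H_2(\Delta_W;k)\subseteq H_2(\Delta;k)=0$, so $\operatorname{pd}J_0\le2$ by (9). In char $p$, $H_2(\Delta;k)\ne0$ by universal coefficients, and there is no homology in degrees $\ge3$, so $\operatorname{pd}J_0=3$. By Section 1, $b_0:=\beta_0(J_0)$ and $b_1:=\beta_1(J_0)$ do not depend on $k$; and $\sum(-1)^i\beta_i(J_0)=1$. With $q:=\beta_3(J_0)\ge1$ in char $p$, the Betti numbers of $J_0$ are therefore
$$(b_0,b_1,b_2,0)\ \text{in char}\ne p,\qquad(b_0,b_1,b_2+q,q)\ \text{in char }p.\tag{10}$$
Moreover $b_2>0$. Otherwise $\operatorname{pd}J_0\le1$ in char $0$, so by (9) all $\tilde H_j(\Delta_W;\mathbb Q)$ with $j\ge1$ vanish and $\Delta\in\mathcal C_1$. Then Lemma 1 gives $H_1(\Delta;\mathbb Z)=0$, a contradiction.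

**Step 3. The ideals $I_s$.** Let $s\ge0$, $S'=k[x_1,\dots,x_\nu,d_1,\dots,d_s]$, $J=J_0+(d_1,\dots,d_s)$, and let $e$ be the product of all variables of $S'$. Let $w\in G(J_0)$ and $K=w\cdot(y_1,\dots,y_{s+4})$ with distinct variables $y_l$ of $S'$ and $y_1\nmid w$. There are enough variables since $\nu\ge4$, and $y_1$ exists since $w=x^{[\nu]\setminus F}$ with $F\neq\emptyset$. Then $wy_1\mid e$, so $e\in K\subseteq J$. The ideal $J$ is squarefree, and proper because the generators of $J_0$ have degree $\nu-3\ge1$. Let $I_s$ be the ideal $I$ of Proposition 1 for these data.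

We have $\beta_i(K)=\binom{s+4}{i+1}$, so $\beta_i(K)+\beta_{i-1}(K)=\binom{s+5}{i+1}$. Since $S'/J\cong k[x]/J_0\otimes_kk[d]/(d)$, the Betti polynomial $\sum\beta_i(S'/J)t^i$ is $(1+t)^s$ times that of $k[x]/J_0$, which by (10) is $1+b_0t+b_1t^2+b_2t^3+\varepsilon q\,t^3(1+t)$, where $\varepsilon=1$ in char $p$ and $\varepsilon=0$ otherwise. For $i\ge1$, $\beta_i(J)+\beta_{i-1}(J)=\beta_{i+1}(S'/J)+\beta_i(S'/J)$ is thus the coefficient of $t^{i+1}$ in
$$(1+t)^{s+1}(1+b_0t+b_1t^2+b_2t^3)+\varepsilon q\,t^3(1+t)^{s+2}.\tag{11}$$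

**Step 4. Part (a).** Let $2\le i\le s+3$. The first summand of (11) has coefficient at least $b_2\binom{s+1}{i-2}>0$ at $t^{i+1}$, and the second adds $\varepsilon q\binom{s+2}{i-2}$, which is positive in char $p$. By (5), $\mathfrak P_i(I_s)$ is linear in every characteristic. Its leading coefficient is the same for all characteristics $\ne p$ and larger by $2q\binom{s+2}{i-2}$ in char $p$. Given $N\geq2$, take $s\ge0$ with $s\ge N-3$.

**Step 5. Part (b).** Let $i=s+4$. The first summand of (11) has degree $s+4$ and contributes $0$ at $t^{s+5}$; the second contributes $\varepsilon q$; and $\binom{s+5}{s+5}=1$. So by (5)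
$$\beta_{s+4}(I_s^h)=\varepsilon q(2h-1)+1,\qquad\beta_i(I_s^h)=0\ \text{for }i>s+4 .$$
Given $i\ge4$, take $s=i-4$.

**Step 6. Part (c).** For monomial ideals $A\subseteq k[x]$, $B\subseteq k[y]$ in disjoint sets of variables, $A\otimes_kB\to AB$ is an isomorphism, and the tensor product over $k$ of the minimal resolutions is the minimal resolution of $AB$. Hence, if $\operatorname{pd}A=u$ and $\operatorname{pd}B=v$, then $\beta_{u+v}(AB)=\beta_u(A)\beta_v(B)$. Moreover $(AB)^h=A^hB^h$.

Let $\delta=d'-d\geq1$ and let $\mathbb I$ be the product of $\delta$ copies of $I_0$ (the case $s=0$) in disjoint sets of variables and of $\mathfrak n=(y_0,\dots,y_d)$ in new variables. By Step 5, $\operatorname{pd}I_0^h=4$ in every characteristic. With $A=k[y_0,\dots,y_d]$ we have $\operatorname{pd}\mathfrak n^h\le d$, and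
$$\beta_d(\mathfrak n^h)=\beta_{d+1}(A/\mathfrak n^h)=\dim_k\operatorname{soc}(A/\mathfrak n^h)=\binom{h-1+d}d>0,$$
because the top Koszul homology of $A/\mathfrak n^h$ is its socle, and this is spanned by the monomials of degree $h-1$. So $\operatorname{pd}\mathfrak n^h=d$ and
$$\mathfrak P_{4\delta+d}(\mathbb I)=\binom{t+d-1}d\big(\varepsilon q(2t-1)+1\big)^\delta,$$
which has degree $d$ in char $\ne p$ and $d+\delta=d'$ in char $p$. $\square$

## 8. The degree of $\mathfrak P_i$ as the rank of a face of the Rees monoid

We turn to Theorem 3 (b) and (c). The aim of this section is to express $\deg\mathfrak P_i^k$ through finitely many monomial modules $k[M_\Phi]$, with $M_\Phi$ independent of $k$. Let $\epsilon_i$ be the unit vectors of $\mathbb Z^n$.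

**Step 1. Koszul homology of the Rees ring.** Let $Q\subseteq\mathbb N^{n+1}$ be the monoid generated by the $(\epsilon_i,0)$, $1\le i\le n$, and the $(g,1)$ with $x^g\in G(I)$. The Rees ring is $R=\bigoplus_hI^ht^h=k[Q]$. Let $H_i=H_i(x_1,\dots,x_n;R)$ be Koszul homology; its part of $t$-degree $h$ is $\operatorname{Tor}_i^S(k,I^h)$. It is a finitely generated $\mathbb Z^{n+1}$-graded $R$-module killed by all $x_j$, hence a finitely generated graded module over $R/(x)R$, which is a standard graded $k$-algebra with respect to $t$. So $\mathfrak P_i^k$ is the Hilbert polynomial of $H_i$: it is nonzero iff $\dim H_i\ge1$, and then $\deg\mathfrak P_i^k=\dim H_i-1$.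

**Step 2. Graded primes are faces.** A face of $Q$ is a submonoid $\Phi$ such that $q+q'\in\Phi$ with $q,q'\in Q$ implies $q,q'\in\Phi$. It is generated by the generators of $Q$ that it contains. A $\mathbb Z^{n+1}$-graded prime of $k[Q]$ is spanned by monomials, and the exponents of the monomials outside it form a face. So the graded primes are the $P_\Phi$, spanned by the monomials with exponent outside $\Phi$, and $R/P_\Phi\cong k[\Phi]$ has dimension $\operatorname{rank}\Phi:=\operatorname{rank}\mathbb Z\Phi$. Minimal primes of the graded module $H_i$ are graded. Write $H_i[\Phi^{-1}]$ for the localization at the monomials with exponent in $\Phi$. As $H_i$ is finitely generated, $H_i[\Phi^{-1}]\ne0$ iff $\operatorname{ann}H_i$ contains no such monomial; as $\operatorname{ann}H_i$ is spanned by monomials, this means $\operatorname{ann}H_i\subseteq P_\Phi$. Hence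
$$\dim H_i=\max\{\operatorname{rank}\Phi:H_i[\Phi^{-1}]\ne0\}.\tag{12}$$
If $H_i[\Phi^{-1}]\neq0$, then no $(\epsilon_j,0)$ lies in $\Phi$, since $x_j$ kills $H_i$. From now on $\Phi$ is a face containing no $(\epsilon_j,0)$, of rank $r\ge1$. Then $\Phi$ is generated by some of the $(g,1)$; fix $(g_0,1)\in\Phi$.

**Step 3. The monoid $M_\Phi$.** Put $Q_\Phi=Q-\Phi$ and
$$M=M_\Phi=\{a:(a,0)\in Q_\Phi\},\qquad G=\{v\in\mathbb Z^n:(v,0)\in\mathbb Z\Phi\}.$$
Here $G$ is a group of rank $r-1$, because the last coordinate maps $\mathbb Z\Phi$ onto $\mathbb Z$. The set $M$ is a monoid containing $\mathbb N^n$ and $G$. It is finitely generated, being the image of the finitely generated monoid $Q_\Phi$ under $(a,h)\mapsto a-hg_0$; the image lies in $M$ because $\pm(g_0,1)\in Q_\Phi$.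

Next, $M\cap(-\mathbb N^n)=0$. Let $a\le0$ and $(a,0)=q-f$ with $q\in Q$, $f\in\Phi$. Then $f=q+(-a,0)$ with $(-a,0)\in Q$, so $(-a,0)\in\Phi$. If $a\ne0$, then $(-a,0)$ is a sum involving some $(\epsilon_j,0)$, which would lie in $\Phi$. So $a=0$.

**Step 4. A form of Dickson's lemma.** Let $a^{(1)},a^{(2)},\dots\in M$ and let $A$ be a set of coordinates in which the sequence is bounded above. Then there is a subsequence such that for any two of its terms the difference $d$, later minus earlier, satisfies $d\in M$ and $d_i\le0$ for $i\in A$, with $d_i<0$ for those $i\in A$ in which the sequence tends to $-\infty$. Indeed, write each term as a nonnegative combination of a finite generating set of $M$. By Dickson's lemma we can pass to a subsequence along which all coefficients weakly increase, so that differences lie in $M$. An integer sequence bounded above has a weakly decreasing subsequence, and a strictly decreasing one if it tends to $-\infty$. Pass to such subsequences for the coordinates in $A$ one after the other.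

Consequently $M_{\le\alpha}$ is finite for all $\alpha$: from infinitely many distinct elements, with $A=[n]$, we would get a nonzero element of $M\cap(-\mathbb N^n)$. So $k[M]$ is a monomial module in the sense of Section 6.

**Step 5. Localization.** Localization is exact, so $H_i[\Phi^{-1}]=H_i(x;k[Q_\Phi])$. As $(g_0,1)$ is invertible in $Q_\Phi$, the part of $k[Q_\Phi]$ of each $t$-degree is, up to a shift, $k[M]$. So
$$H_i[\Phi^{-1}]\ne0\iff\operatorname{Tor}_i(k,k[M_\Phi])\ne0,\tag{13}$$
and $M_\Phi$ does not depend on $k$. By (1) and universal coefficients, if this holds in characteristic $0$, it holds in every characteristic.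

For example, let $I=(x,y)$, so $Q=\{(a_1,a_2,h)\in\mathbb N^3:a_1+a_2\ge h\}$. The face $\Phi$ generated by $(1,0,1)$ and $(0,1,1)$ is given by $a_1+a_2=h$. It has rank $2$, $G=\mathbb Z(1,-1)$, and $M_\Phi$ is generated by $(1,0),(0,1),\pm(1,-1)$, so $M_\Phi=\{a_1+a_2\ge0\}$, our example in Section 6. There $\operatorname{Tor}_0$ and $\operatorname{Tor}_1$ are nonzero, so $\dim H_0=\dim H_1=2$, in accordance with $\mathfrak P_0=t+1$ and $\mathfrak P_1=t$.

**Step 6. What remains to be shown.** Theorem 3 (b) and (c) follow from the following claim, for all faces $\Phi$ as in Step 2 and $M=M_\Phi$.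

**Claim.** Let $p$ be a prime.
(b′) If $\operatorname{Tor}_2(\mathbb Q,\mathbb Q[M])=0$, then $\operatorname{Tor}_2(\mathbb F_p,\mathbb F_p[M])=0$.
(c′) If $r\ge2$ and $\operatorname{Tor}_3(\mathbb Q,\mathbb Q[M])=0$, then $\operatorname{Tor}_3(\mathbb F_p,\mathbb F_p[M])=0$.

Indeed, by (b′), (13) and the remark after it, the set of faces of rank $\ge1$ with $H_2[\Phi^{-1}]\ne0$ is the same in all characteristics. So by (12) it does not depend on $k$ whether $\dim H_2\ge1$, and if so, what $\dim H_2$ is. This is (b). By (c′) the same holds for $H_3$ and faces of rank $\ge2$. So if $\dim H_3\ge2$ in some characteristic, then $\dim H_3$ is the same in all characteristics, and $\mathfrak P_3$ is nonzero of the same degree in all of them. Otherwise $\dim H_3\le1$ in all characteristics, and nonzero polynomials $\mathfrak P_3$ all have degree $0$. This is (c).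

## 9. Torsion and the second Tor

**Proof of (b′).** Let $\operatorname{Tor}_2(\mathbb Q,\mathbb Q[M])=0$. Lemma 2(1) with $c=1$ says that all $\Gamma_b(M)$ lie in $\mathcal C_1$. By Lemma 1, $\tilde H_j(\Gamma_b(M);\mathbb Z)=0$ for $j\ge1$, and $\tilde H_0$ is free, so universal coefficients give $\tilde H_j(\Gamma_b(M);\mathbb F_p)=0$ for all $j\ge1$ and all $b$. If $\operatorname{Tor}_2(\mathbb F_p,\mathbb F_p[M])\ne0$, then the maximal $c$ of Lemma 2(2) is at least $2$, and $\tilde H_{c-1}(\Gamma_b(M);\mathbb F_p)\ne0$ for some $b$, with $c-1\ge1$: a contradiction. $\square$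

One would like to repeat this for (c′), with $\mathcal C_2$ in place of $\mathcal C_1$. The step that breaks is Lemma 1. A complex in $\mathcal C_2$ can have torsion in $\tilde H_1$, hence $\tilde H_2\ne0$ over $\mathbb F_p$: the six-vertex $\mathbb{RP}^2$ does. This is not an artifact of the method. For Reisner's ideal, $\operatorname{Tor}_3(\mathbb Q,J_0)=0$ and $\operatorname{Tor}_3(\mathbb F_2,J_0)\ne0$ by (2). So for (c′) we must use the hypothesis $r\ge2$, that is, the nonzero group $G\subseteq M$ of translations.

## 10. Translations in $M_\Phi$ and the third Tor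

Let $r\ge2$ and $\operatorname{Tor}_3(\mathbb Q,\mathbb Q[M])=0$. By Lemma 2(1) with $c=2$, all $\Gamma_b(M)$ lie in $\mathcal C_2$. Since $\operatorname{rank}G=r-1\ge1$, the set
$$P=\{i\in[n]:v_i\ne0\text{ for some }v\in G\}$$
is nonempty. Put $E=[n]\setminus P$; then $v_E=0$ for all $v\in G$. Coordinates in $P$ can be moved by translations, coordinates in $E$ cannot. We show first that on $E$ the complexes are better than $\mathcal C_2$.

**Lemma 3.** $\Gamma_b(M)_E\in\mathcal C_1$ for all $b$.

In the proof, homology has coefficients in $\mathbb Q$, relative homology is that of augmented chains, and an inequality such as $d_P<0$ is meant for every coordinate in $P$. Let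
$$\mathcal N=\{\sigma\subseteq E:\exists\,d\in M,\ d_P<0,\ d_\sigma\le0\}.$$
This is a possibly void complex that records which coordinates of $E$ can be kept from growing while all coordinates in $P$ go down. We have $E\notin\mathcal N$, because $M\cap(-\mathbb N^n)=0$ and $P\ne\emptyset$.

For example, let $I=(x,y,z)$ and let $\Phi$ be generated by $(1,0,0,1)$ and $(0,1,0,1)$; it is the face where $a_1+a_2+a_3=h$ and $a_3=0$. Then $M=\{a_1+a_2+a_3\ge0,\ a_3\ge0\}$, $G=\mathbb Z(1,-1,0)$, $P=\{1,2\}$, $E=\{3\}$. The element $(-1,-1,2)$ shows $\emptyset\in\mathcal N$, while $d_3\le0$ forces $d_3=0$ and $d_1+d_2\ge0$. So $\mathcal N=\{\emptyset\}$.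

Fix $b$ and $E'\subseteq E$, and put $D=E\setminus E'$, $X=\Gamma_b(M)_{E'}$ and
$$Y=\{\tau\in X:\tau\cup D\in\mathcal N\},$$
a possibly void subcomplex of $X$.

**Step 1. $H_i(X,Y)=0$ for $i\ge1$.** This is where $\mathcal C_2$ and the translations enter. Choose $B\ge0$ such that each of the finitely many $\tau\in X$ has a witness $a\in M$, $a_\tau\le b_\tau$, with $a_D\le B$. For $C\in\mathbb N$ let $b'$ be equal to $b$ on $E'$, to $B$ on $D$, and to $-C$ on $P$. Let
$$L=\operatorname{lk}_{\Gamma_{b'}(M)}(D)=\{\sigma\subseteq E'\cup P:\exists\,a\in M,\ a_D\le B,\ a_\sigma\le b'_\sigma\}.$$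
By closure under links, $L\in\mathcal C_2$. For $\rho\subseteq P$ put $X_\rho=\{\tau\subseteq E':\tau\cup\rho\in L\}$. These complexes decrease as $C$ grows, and as there are only finitely many complexes on $E'$, we may fix $C$ so large that all $X_\rho$ are stable from $C$ on. We identify three cases.

First, $X_\emptyset=X$, by the choice of $B$.

Second, $X_{\{i\}}=X$ for $i\in P$. Only $\supseteq$ needs proof. There is $v\in G$ with $v_i<0$, as $G$ is a group. If $a$ witnesses $\tau\in X$ with $a_D\le B$, then $a+lv\in M$ has the same coordinates on $E$ and, for $l\gg0$, its $i$-th coordinate is at most $-C$.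

Third, $X_P=Y$. For $\supseteq$, let $\tau\in Y$, let $a$ witness $\tau\in X$ with $a_D\le B$, and let $d\in M$ with $d_P<0$, $d_{\tau\cup D}\le0$. Then $a+ld$ with $l\gg0$ shows $\tau\cup P\in L$. For $\subseteq$, let $\tau\in X_P$. Then $\tau\in X_\emptyset=X$. By stability, for every $C$ there is $a^{(C)}\in M$ with $a^{(C)}_D\le B$, $a^{(C)}_\tau\le b_\tau$, $a^{(C)}_P\le-C$. Apply Section 8, Step 4, with $A=D\cup\tau\cup P$. Some difference $d\in M$ has $d_P<0$ and $d_{D\cup\tau}\le0$, so $\tau\cup D\in\mathcal N$.

Now we show $H_i(X,X_\rho)=0$ for $i\ge1$ and all $\rho\subseteq P$ by induction on $|\rho|$; the case $\rho=P$ is the assertion of Step 1. For $|\rho|\le1$ we have $X_\rho=X$. Let $|\rho|\ge2$. Every face $\tau\cup\sigma$ of $L_{E'\cup\rho}$, with $\tau\subseteq E'$ and $\sigma\subseteq\rho$, has $\tau\in X_\emptyset=X$. So $L_{E'\cup\rho}$ is a subcomplex of $X*2^\rho$. Let $Z$ be the quotient of the augmented chain complexes. As $X*2^\rho$ is a cone and $L\in\mathcal C_2$,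
$$H_m(Z)\cong\tilde H_{m-1}(L_{E'\cup\rho})=0\qquad(m\ge3).$$
Filter $Z$ by the subcomplexes $F_u$ spanned by the faces $\tau\cup\sigma$ with $\sigma\subseteq\rho$, $|\sigma|\le u$. In $F_u/F_{u-1}$ the boundary only removes vertices of $\tau$, and $\tau\cup\sigma\notin L$ means $\tau\notin X_\sigma$. So
$$H_m(F_u/F_{u-1})=\bigoplus_{\sigma\subseteq\rho,\ |\sigma|=u}H_{m-u}(X,X_\sigma).$$
For $u=|\rho|$ we have $F_u=Z$ and the single summand $H_{m-|\rho|}(X,X_\rho)$. Let $i\ge1$ and $m=i+|\rho|\ge3$. The sequence
$$0=H_m(Z)\to H_i(X,X_\rho)\to H_{m-1}(F_{|\rho|-1})$$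
is exact. The last group vanishes: the graded pieces contributing to it are $H_{m-1-u}(X,X_\sigma)$ with $|\sigma|=u\le|\rho|-1$, so $m-1-u\ge i\ge1$, and these are $0$ by induction. Hence $H_i(X,X_\rho)=0$.

**Step 2. $\mathcal N$ is void or $\mathcal N=2^{E_0}$ with $E_0\subsetneq E$.** Apply Step 1 with $D$ any face of $\mathcal N$, $E'=E\setminus D$, which is nonempty as $E\notin\mathcal N$, and $b=0$. Since $0\in M$, we have $X=2^{E'}$, which is acyclic, and $Y=\operatorname{lk}_{\mathcal N}(D)$. So $\tilde H_i(\operatorname{lk}_{\mathcal N}(D))\cong H_{i+1}(X,Y)=0$ for all $i\ge0$ and all faces $D$ of $\mathcal N$, including $D=\emptyset$.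

A nonvoid complex all of whose face links, including itself, have $\tilde H_i=0$ for all $i\ge0$ is a simplex. We show this by induction on the number of vertices. With no vertices it is $\{\emptyset\}=2^\emptyset$. Otherwise, vertex links inherit the property and have fewer vertices, so they are simplices. Hence each vertex lies in a unique facet, and the complex is a disjoint union of simplices. As $\tilde H_0=0$, there is just one. So if $\mathcal N$ is not void, then $\mathcal N=2^{E_0}$, and $E_0\ne E$ as $E\notin\mathcal N$.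

**Step 3. Conclusion of the proof of Lemma 3.** We show $\tilde H_i(\Gamma_b(M)_{E'})=0$ for $i\ge1$ and all $E'\subseteq E$ by induction on $|E'|$. The case $E'=\emptyset$ is clear. By Step 1, $\tilde H_i(Y)\to\tilde H_i(X)$ is onto for $i\ge1$. By Step 2, either $Y$ is void, and then $\tilde H_i(X)=0$; or $\mathcal N=2^{E_0}$ and $D\subseteq E_0$, and then $Y=X_{E'\cap E_0}=\Gamma_b(M)_{E'\cap E_0}$. In the latter case $E'\cap E_0\ne E'$, since otherwise $E=D\cup E'\subseteq E_0$. So $\tilde H_i(Y)=0$ by induction, hence $\tilde H_i(X)=0$. $\square$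

The next lemma replaces Lemma 1. Its hypotheses describe how $\Gamma_b(M)$ looks once we choose a translation $w\in G$ that lowers some coordinates and raises the others. They are chosen so that they pass to links.

**Lemma 4.** Let $\Gamma$ be a complex on $T\sqcup U\sqcup E$ with
(i) $\Gamma\in\mathcal C_2$;
(ii) $\Gamma_{T\cup E}=2^T*\Gamma_E$;
(iii) $\Gamma_{U\cup E}\in\mathcal C_1$.
Then $\tilde H_j(\Gamma;\mathbb Z)=0$ for $j\ge2$, and $\tilde H_1(\Gamma;\mathbb Z)$ is torsion-free.

Let $\Gamma$ be nonvoid; we induct on $|T|$. If $T=\emptyset$, then $\Gamma=\Gamma_{U\cup E}\in\mathcal C_1$ and Lemma 1 applies. Let $a\in T$; by (ii) it is a vertex.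

**Step 1. $\Gamma-a$ and $L=\operatorname{lk}a$ satisfy the hypotheses with $T\setminus a$.** For $\Gamma-a$ this is clear. For $L$, (i) holds by closure under links. The complex $L_{(T\setminus a)\cup E}$ is the link of $a$ in $2^T*\Gamma_E$, which is $2^{T\setminus a}*\Gamma_E$; so $L_E=\Gamma_E$ and (ii) holds. For (iii) let $W\subseteq U\cup E$ and $j\ge1$. In (6) the group $\tilde H_j(L_W;\mathbb Q)$ sits between $\tilde H_{j+1}(\Gamma_{W\cup a};\mathbb Q)$, which is $0$ by (i) for $\Gamma$, and $\tilde H_j(\Gamma_W;\mathbb Q)$, which is $0$ by (iii) for $\Gamma$. So it vanishes.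

**Step 2. Degrees $j\ge2$.** By induction $\tilde H_j(\Gamma-a;\mathbb Z)=0$, so by (6) $\tilde H_j(\Gamma;\mathbb Z)$ embeds in $\tilde H_{j-1}(L;\mathbb Z)$. By induction this is $0$ for $j\ge3$ and torsion-free for $j=2$. Since $\tilde H_2(\Gamma;\mathbb Q)=0$ by (i), the torsion-free group $\tilde H_2(\Gamma;\mathbb Z)$ is $0$.

**Step 3. Degree $1$.** In the geometric realization let $O_1=|\Gamma|\setminus|\Gamma_T|$ and $O_2=|\Gamma|\setminus|\Gamma_U|$. These are open, and they cover $|\Gamma|$ since $|\Gamma_T|\cap|\Gamma_U|=\emptyset$. The complement of an induced subcomplex deformation retracts onto the induced subcomplex on the remaining vertices, so $O_1\simeq|\Gamma_{U\cup E}|$ and $O_2\simeq|\Gamma_{T\cup E}|$. Now $H_1(\Gamma_{U\cup E};\mathbb Z)=0$ by (iii) and Lemma 1, and $\Gamma_{T\cup E}=2^T*\Gamma_E$ is contractible because $T\ne\emptyset$. Mayer–Vietoris embeds $H_1(\Gamma;\mathbb Z)$ in the free group $H_0(O_1\cap O_2;\mathbb Z)$. So it is torsion-free. $\square$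

Why does hypothesis (iii) ask only for $\mathcal C_1$, although for $\Gamma_b(M)$ the part on $U\cup E$ will also be a join with $2^U$? Because that join structure does not pass to links. If $\Gamma$ is two points, with $T=\{1\}$, $U=\{2\}$, $E=\emptyset$, then $\operatorname{lk}1=\{\emptyset\}$, and its part on $U$ is not $2^U$. What survives in links is $\mathcal C_1$, and to have it at the start we need Lemma 3.

**Proof of (c′).** For each $i\in P$ the elements $v\in G$ with $v_i=0$ span a proper subspace of $\mathbb QG$, and finitely many proper subspaces do not cover $G$. So there is $w\in G$ with support exactly $P$. Let $T=\{i:w_i>0\}$ and $U=\{i:w_i<0\}$; then $[n]=T\sqcup U\sqcup E$. Let $b$ be arbitrary and $\Gamma=\Gamma_b(M)$. We check the hypotheses of Lemma 4.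

Hypothesis (i) was noted at the beginning of the section. For (ii), let $\tau\subseteq E$ be a face with witness $a\in M$. Since $\pm w\in M$ and $w_E=0$, for $l\gg0$ the element $a-lw\in M$ witnesses $\tau\cup T$, and $a+lw$ witnesses $\tau\cup U$. Hence $\Gamma_{T\cup E}=2^T*\Gamma_E$ and $\Gamma_{U\cup E}=2^U*\Gamma_E$. The first equality is (ii). For (iii), let $W\subseteq U\cup E$. Then $\Gamma_W=2^{W\cap U}*\Gamma_{W\cap E}$. If $W\cap U\ne\emptyset$, this is a cone. If $W\subseteq E$, its rational homology in degrees $\ge1$ vanishes by Lemma 3.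

So Lemma 4 applies, and with universal coefficients $\tilde H_j(\Gamma_b(M);\mathbb F_p)=0$ for all $j\ge2$ and all $b$; in degree $2$ this uses that $\tilde H_1(\Gamma_b(M);\mathbb Z)$ is torsion-free. If $\operatorname{Tor}_3(\mathbb F_p,\mathbb F_p[M])\ne0$, then the maximal $c$ in Lemma 2(2) would be at least $3$, giving some $b$ with $\tilde H_{c-1}(\Gamma_b(M);\mathbb F_p)\neq0$ and $c-1\ge2$: a contradiction. This proves (c′), and with Section 8, Step 6, it completes the proof of Theorem 3. $\blacksquare$
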